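\title{Traces of Yang--Baxter elements and multi-$t$ Macdonald polynomials of rectangular shape}

\begin{abstract}
We prove a conjecture of Novelli and Thibon: for a rectangular partition $\mu$, the equivariant trace of a certain Yang--Baxter element of the Hecke algebra of $S_n$ is proportional to $(\omega\tilde H_\mu)[(q-1)X]$, where $\tilde H_\mu$ is the multi-$t$ modified Macdonald polynomial. We give the scalar explicitly. The proof goes through a formula of the same kind for every partition, with one parameter per cell and a different permutation. Its ingredients are a trace formula for the inversion generating function of the colorings of a Dyck graph, and the fact that a run of Yang--Baxter factors collapses when it is multiplied by a symmetrizer.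
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Traces of Yang--Baxter elements}

Throughout, $K$ is the field obtained from $\mathbb{Q}(q)$ by adjoining the indeterminates in use ($t_1,t_2,\dots$, and later one $\theta_v$ per cell). Permutations are written in one-line notation and composed as functions. Thus $\sigma s_i$ is $\sigma$ with the entries in positions $i,i+1$ exchanged, and $s_i\sigma$ is $\sigma$ with the values $i,i+1$ exchanged. The length $\ell(\sigma)$ is the number of inversions, and $\ell(\sigma s_i)>\ell(\sigma)$ exactly when $\sigma(i)<\sigma(i+1)$, that is, when $i$ is an \emph{ascent} of $\sigma$.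

The Hecke algebra $\mathcal{H}_n$ is the $K$-algebra generated by $T_1,\dots,T_{n-1}$ with the braid relations and $(T_i-q)(T_i+1)=0$. It has the basis $T_w=T_{i_1}\cdots T_{i_l}$, where $w=s_{i_1}\cdots s_{i_l}$ is any reduced word of $w\in S_n$. It is split semisimple. Its irreducible modules $V^\lambda$ are indexed by the partitions $\lambda\vdash n$ in such a way that the character values $\chi^\lambda_q(T_w)$ lie in $\mathbb{Z}[q]$ and specialize at $q=1$ to the character values $\chi^\lambda(w)$ of $S_n$. The two one-dimensional characters are $\chi_q^{(n)}(T_i)=q$ and $\chi_q^{(1^n)}(T_i)=-1$. The \emph{equivariant trace} of $h\in\mathcal{H}_n$ is the symmetric function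
\[
\operatorname{tr}(h)=\sum_{\lambda\vdash n}\chi^\lambda_q(h)\,s_\lambda .
\]
It is $K$-linear, satisfies $\operatorname{tr}(gh)=\operatorname{tr}(hg)$, and records the traces of $h$ on all modules at once. For $n=2$ we have $\operatorname{tr}(1)=s_2+s_{11}$ and $\operatorname{tr}(T_1)=qs_2-s_{11}$.

For a symmetric function $f$ with coefficients in $K$, let $f[(q-1)X]$ be its image under the $K$-algebra map $p_m\mapsto(q^m-1)p_m$; the coefficients of $f$ are scalars and are not affected. The notation $f[(1-q)X]$ is defined in the same way, and $\omega$ is the involution $s_\lambda\mapsto s_{\lambda'}$, equivalently $p_m\mapsto(-1)^{m-1}p_m$. The substitution $X\mapsto(q-1)X$ is the natural companion of $\operatorname{tr}$. At $q=1$ the trace of a permutation of cycle type $\lambda$ is $p_\lambda$; for general $q$, if $w$ has minimal length in the conjugacy class of cycle type $\lambda$ and $\lambda$ has $\ell(\lambda)$ parts, then $\operatorname{tr}(T_w)=(q-1)^{-\ell(\lambda)}h_\lambda[(q-1)X]$. We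 do not use this formula.

Put
\[
Y_i(x,y)=\Bigl(\frac yx-1\Bigr)T_i+q-1 .
\]
For a vector $\mathbf{u}=(u_1,\dots,u_n)$ of nonzero elements of $K$, the \emph{Yang--Baxter elements} $Y_\sigma(\mathbf{u})$ are defined by $Y_{\mathrm{id}}(\mathbf{u})=1$ and
\begin{equation}\label{eq:YBdef}
Y_{\sigma s_i}(\mathbf{u})=Y_\sigma(\mathbf{u})\,Y_i(u_{\sigma(i)},u_{\sigma(i+1)})\qquad\text{if $i$ is an ascent of $\sigma$.}
\end{equation}
In words: the value $a$ carries the spectral parameter $u_a$; we build $\sigma$ from the identity by exchanging adjacent entries at ascents, and each exchange contributes a factor that depends on its position and on the ratio of the two parameters. The result does not depend on the chain of exchanges (Lemma~\ref{lem:YB}). Since $T_i$ has eigenvalues $q$ and $-1$, the factor $Y_i(x,y)$ has eigenvalues $qy/x-1$ and $q-y/x$. It degenerates at $y/x=q$, where it equals $(q-1)(1+T_i)$, a multiple of an idempotent. The vectors below contain many consecutive ratios equal to $q$.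

\subsection{Multi-$t$ Macdonald polynomials}

Draw $\mu\vdash n$ in French notation. The cell $(i,j)$ lies in row $i$, counted from the bottom, and in column $j$; we set $\mu_i=0$ when row $i$ is empty. For a cell $u$, $\operatorname{leg}(u)$ is the number of cells strictly above $u$ in its column, $\operatorname{arm}(u)$ is the number of cells strictly to its right in its row, and ${\downarrow}u$ is the cell directly below $u$ when $u$ is not in the bottom row. The \emph{reading order} goes through the rows from top to bottom, and from left to right in each row. Two cells \emph{attack} each other if they lie in the same row, or if they are $(i,j)$ and $(i-1,j')$ with $j'<j$.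

Let $f:\mu\to\mathbb{Z}_{>0}$ be a filling and $x^f=\prod_ux_{f(u)}$. A cell $u$ not in the bottom row is a \emph{descent} if $f(u)>f({\downarrow}u)$, and $\operatorname{Des}(f)$ is the set of descents. Let $\operatorname{Inv}(f)$ be the number of attacking pairs $u,v$ with $u$ before $v$ in reading order and $f(u)>f(v)$, and let $\operatorname{inv}(f)=\operatorname{Inv}(f)-\sum_{u\in\operatorname{Des}(f)}\operatorname{arm}(u)$. The multi-$t$ modified Macdonald polynomial is
\[
\tilde H_\mu(X;q,t_1,t_2,\dots)=\sum_fq^{\operatorname{inv}(f)}\prod_{u\in\operatorname{Des}(f)}t_{\operatorname{leg}(u)+1}\;x^f .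
\]
This is the Haglund--Haiman--Loehr formula with each factor $t^{\operatorname{leg}(u)+1}$ replaced by $t_{\operatorname{leg}(u)+1}$. It is a symmetric function (Proposition~\ref{prop:mac}). For $\mu=(k^r)$, the rectangle with $r$ rows of length $k$, only $t_1,\dots,t_{r-1}$ occur.

\subsection{The conjecture and the results}

Number the cells of $\mu$ by $1,\dots,n$ from the bottom row to the top row and from left to right in each row. The permutation $\sigma_\mu$ lists first the cells with no cell above them, by rows from top to bottom and from right to left, and then the remaining cells, by rows from bottom to top and from right to left. For instance $\sigma_{(2,2,2)}=652143$. For $\mu=(k^r)$ put $t_0=1$ and let $v_\mu$ be the concatenation of $r$ blocks of length $k$, the $b$-th block being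
\[
\Bigl(q^a\,\frac{t_{r-1}}{t_{r-b}}\Bigr)_{a=0,\dots,k-1}\qquad(b=1,\dots,r).
\]
Thus $v_{(k)}=(1,q,\dots,q^{k-1})$ and $v_{(k,k)}=(1,\dots,q^{k-1},t_1,\dots,q^{k-1}t_1)$. When $t_j=t^j$ the $b$-th block is $(q^at^{b-1})_a$, so $v_\mu$ attaches to the cell $(i,j)$ the monomial $q^{j-1}t^{i-1}$.

Novelli and Thibon \cite{NT} conjectured that for $\mu=(k^r)$ the trace $\operatorname{tr}Y_{\sigma_\mu}(v_\mu)$ is proportional, by a nonzero factor in $\mathbb{Q}(q,t_1,\dots,t_{r-1})$, to $\omega\tilde H_\mu((1-q)X;q,t_1,\dots,t_{r-1})$. As in the worked examples of \cite{NT}, this expression is to be read as $(\omega\tilde H_\mu)[(q-1)X]$. Since $(\omega f)[(q-1)X]=(-1)^nf[(1-q)X]$ for $f$ homogeneous of degree $n$ (both sides multiply $p_\lambda$ by $(-1)^n\prod_i(1-q^{\lambda_i})$), the conjecture also says that the trace is proportional to $\tilde H_\mu[(1-q)X]$. The smallest case is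
\begin{equation}\label{eq:11}
\operatorname{tr}Y_{21}(1,t_1)=(qt_1-1)s_2+(q-t_1)s_{11}=(q-1)^{-1}(\omega\tilde H_{11})[(q-1)X],
\end{equation}
which we derive in Section~\ref{sec:idea}. It fixes the reading: applying $\omega$ to $\tilde H_{11}[(1-q)X]$ would exchange $s_2$ and $s_{11}$, and $(qt_1-1)^2\ne(q-t_1)^2$.

Write $[k]_q!=\prod_{j=1}^k(1+q+\dots+q^{j-1})$ and $\gamma_k=\prod_{l=1}^{k-1}(q^l-1)^{k-l}$.

\begin{theorem}\label{thm:A}
For all $k,r\ge1$ and $\mu=(k^r)$,
\[
\operatorname{tr}Y_{\sigma_\mu}(v_\mu)=\frac{\gamma_k^{\,r}\,([k]_q!)^{r-1}}{(q-1)^k}\prod_{p=1}^{r-1}\prod_{j=0}^{k-1}\prod_{l=0}^{k-2}(t_pq^{\,j-l}-1)\;\cdot\;(\omega\tilde H_\mu)[(q-1)X;q,t_1,\dots,t_{r-1}].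
\]
The scalar is nonzero, so the conjecture holds.
\end{theorem}

We deduce Theorem~\ref{thm:A} from a statement for arbitrary $\mu$. For each cell $v$ with $\operatorname{leg}(v)>0$ let $\theta_v$ be an indeterminate, put $\theta_v=1$ if $\operatorname{leg}(v)=0$, and let
\[
\tilde H_\mu(X;q,\theta)=\sum_fq^{\operatorname{inv}(f)}\prod_{u\in\operatorname{Des}(f)}\theta_{{\downarrow}u}\;x^f .
\]
Setting $\theta_v=t_{\operatorname{leg}(v)}$ gives the multi-$t$ polynomial, because $\operatorname{leg}({\downarrow}u)=\operatorname{leg}(u)+1$. Now number the cells $1,\dots,n$ \emph{in reading order}. Let $\tau_\mu$ list first the cells with $\operatorname{leg}>0$ in reading order, and then the cells with $\operatorname{leg}=0$ in reverse reading order. Let $\mathbf{u}_\mu$ be the vector whose entry at the cell $v=(i,j)$ is $\theta_vq^{j-1}$. For $\mu=(4,3,1)$, numbered as in Figure~\ref{fig:cells}, $\tau_\mu=25678431$ and $\mathbf{u}_\mu=(1,\theta_2,q,q^2,\theta_5,q\theta_6,q^2\theta_7,q^3)$.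

\begin{theorem}\label{thm:B}
For every partition $\mu\vdash n$,
\[
\operatorname{tr}Y_{\tau_\mu}(\mathbf{u}_\mu)=\frac{\gamma_{\mu_1}}{(q-1)^{\mu_1}}\prod_{\substack{v=(i,j)\\ \operatorname{leg}(v)>0}}\ \prod_{l=0}^{\mu_{i+1}-2}(\theta_vq^{\,j-1-l}-1)\;\cdot\;(\omega\tilde H_\mu)[(q-1)X;q,\theta].
\]
\end{theorem}

The link between fillings and the Hecke algebra is a trace formula for graphs. A \emph{Dyck graph} $G$ on $[n]=\{1,\dots,n\}$ is given by integers $m_1\le\dots\le m_n$ with $1\le m_j\le j$; its edges are the pairs $p<j$ with $m_j\le p$. So the smaller neighbors of $j$ form the interval $[m_j,j-1]$. For $a\le b$ put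
\[
E_{[a,b]}=1+T_{b-1}+T_{b-1}T_{b-2}+\dots+T_{b-1}T_{b-2}\cdots T_a,\qquad E_{[b,b]}=1,
\]
and define
\[
C_G=E_{[m_1,1]}E_{[m_2,2]}\cdots E_{[m_n,n]},\qquad
L_G=\sum_{f:[n]\to\mathbb{Z}_{>0}}q^{\#\{p<p'\text{ edge}\,:\,f(p)>f(p')\}}\,x_{f(1)}\cdots x_{f(n)} .
\]

\begin{theorem}\label{thm:C}
For every Dyck graph $G$ on $[n]$, the series $L_G$ is a symmetric function and $\operatorname{tr}(C_G)=(q-1)^{-n}(\omega L_G)[(q-1)X]$.
\end{theorem}

The monotonicity of $m$ cannot be dropped. For $(m_1,m_2,m_3)=(1,2,1)$ the edges are $13$ and $23$, and the coefficients of $x_1^2x_2$ and $x_1x_2^2$ in $L_G$ are $1+2q$ and $2+q^2$.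

\subsection{The column of height two, and the plan}\label{sec:idea}

Let $\mu=(1,1)$ and $t=t_1$. A filling has weight $1$ if the top entry is at most the bottom entry and weight $t$ otherwise, so $\tilde H_{11}=s_2+ts_{11}$. There are two Dyck graphs on $\{1,2\}$. The graph $G_0$ without edge has $L_{G_0}=s_2+s_{11}$ and $C_{G_0}=1$; the graph $G_1$ with the edge has $L_{G_1}=s_2+qs_{11}$ and $C_{G_1}=1+T_1$. Theorem~\ref{thm:C} can be verified directly. We have $L_{G_0}=p_1^2$, which gives $p_1^2=\operatorname{tr}(1)$. We have $\omega L_{G_1}=\frac12\bigl((1+q)p_1^2+(q-1)p_2\bigr)$, which gives $\frac12(1+q)(p_1^2+p_2)=(1+q)s_2=\operatorname{tr}(1+T_1)$.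

A descent of weight $t$ interpolates between no edge (weight $1$) and an edge (weight $q$), and the Yang--Baxter factor is the same interpolation between $C_{G_0}$ and $C_{G_1}$:
\[
(q-1)\tilde H_{11}=(q-t)L_{G_0}+(t-1)L_{G_1},\qquad Y_1(1,t)=(q-t)\cdot1+(t-1)(1+T_1).
\]
Taking traces gives \eqref{eq:11}.

The general proof follows this pattern in four steps. After recalling facts on Hecke algebras in Section~\ref{sec:hecke}, we prove Theorem~\ref{thm:C} in Section~\ref{sec:dyck}. In Section~\ref{sec:mac} the interpolation is carried out at every cell, and $(\omega\tilde H_\mu)[(q-1)X]$ becomes the trace of a product $N_1\cdots N_n$ with one factor per cell. When rows have length at least $2$, the factor $N_b$ is not visibly a product of Yang--Baxter factors; Section~\ref{sec:absorb} shows that it agrees with one after multiplication by a symmetrizer, which the preceding factors supply, and this proves Theorem~\ref{thm:B}. Section~\ref{sec:rect} passes from $\tau_\mu$ to $\sigma_\mu$ for rectangles.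

\section{Hecke algebra preliminaries}\label{sec:hecke}

We use the multiplication rules $T_wT_i=T_{ws_i}$ if $\ell(ws_i)>\ell(w)$, and $T_iT_w=T_{s_iw}$ if $\ell(s_iw)>\ell(w)$, while $T_iT_w=(q-1)T_w+qT_{s_iw}$ if $\ell(s_iw)<\ell(w)$. In particular $T_{vw}=T_vT_w$ when $\ell(vw)=\ell(v)+\ell(w)$.

\subsection{Independence of the chain of ascents}

\begin{lemma}\label{lem:YB}
The factors $Y_i$ satisfy the Yang--Baxter equation
\[
Y_i(x,y)Y_{i+1}(x,z)Y_i(y,z)=Y_{i+1}(y,z)Y_i(x,z)Y_{i+1}(x,y),
\]
and $Y_\sigma(\mathbf{u})$ is well defined by \eqref{eq:YBdef}.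
\end{lemma}

\begin{proof}
Let $A=T_i$, $B=T_{i+1}$, $c=q-1$, $\alpha=y/x-1$, $\beta=z/y-1$ and $\epsilon=z/x-1=\alpha\beta+\alpha+\beta$. Expanding $(\alpha A+c)(\epsilon B+c)(\beta A+c)$ and using $A^2=cA+q$ gives
\[
\alpha\beta\epsilon\,ABA+c\alpha\epsilon\,AB+c\beta\epsilon\,BA+c^2\epsilon\,(A+B)+c^3+cq\alpha\beta .
\]
The right side $(\beta B+c)(\epsilon A+c)(\alpha B+c)$ is obtained from the left side by exchanging $A\leftrightarrow B$ and $\alpha\leftrightarrow\beta$, and the displayed expression is invariant under this exchange because $ABA=BAB$.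

Chains of ascents from the identity to $\sigma$ correspond to reduced words of $\sigma$, and any two reduced words are connected by commutations $s_is_j=s_js_i$ ($|i-j|\ge2$) and braid moves. A commutation exchanges two commuting factors. If positions $i,i+1,i+2$ carry parameters $x,y,z$, then the moves $s_is_{i+1}s_i$ and $s_{i+1}s_is_{i+1}$ contribute the two sides of the equation.
\end{proof}

Since $Y_i(x,y)$ depends only on $y/x$, the element $Y_\sigma(\mathbf{u})$ does not change when $\mathbf{u}$ is multiplied by a nonzero scalar.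

\subsection{Symmetrizers}

For an interval $I\subseteq[n]$ let $W_I$ be the group of permutations of $I$, let $\mathcal{H}_I$ be the subalgebra generated by the $T_i$ with $i,i+1\in I$, and let $\Sigma_I=\sum_{w\in W_I}T_w$. The interval $[a,a-1]$ is empty and $\Sigma_\emptyset=1$.

\begin{lemma}\label{lem:sym}
\begin{enumerate}
\item[(a)] $T_i\Sigma_I=\Sigma_IT_i=q\Sigma_I$ if $i,i+1\in I$.
\item[(b)] $\Sigma_{[a,b]}=\Sigma_{[a,b-1]}E_{[a,b]}$ for $a\le b$.
\item[(c)] If $J\subseteq I$ is a subinterval, then $\Sigma_I\Sigma_J=[|J|]_q!\,\Sigma_I$. In particular $\Sigma_I^2=[|I|]_q!\,\Sigma_I$ and $\Sigma_I\in\mathcal{H}_I\Sigma_J$.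
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Pairing $w$ with $s_iw$ gives $\Sigma_I=(1+T_i)\sum T_w$, the sum over $w\in W_I$ with $\ell(s_iw)>\ell(w)$, and $T_i(1+T_i)=q(1+T_i)$. Pairing $w$ with $ws_i$ gives the other side.

(b) Every $w\in W_{[a,b]}$ is obtained in exactly one way from a permutation $y\in W_{[a,b-1]}$ by moving the entry $b$ from position $b$ to the position $j=w^{-1}(b)$. So $w=ys_{b-1}\cdots s_j$, and every exchange is at an ascent because $b$ is the largest entry involved. Hence $T_w=T_yT_{b-1}\cdots T_j$.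

(c) By (a), $\Sigma_I\Sigma_J=\bigl(\sum_{w\in W_J}q^{\ell(w)}\bigr)\Sigma_I$. The sum is $\chi^{(n)}_q(\Sigma_J)$, which is $[|J|]_q!$ by (b) and induction.
\end{proof}

\subsection{Induced modules and the coproduct}

For a symmetric function $f$, let $f[X+Y]$ be its image under $p_m\mapsto p_m[X]+p_m[Y]$, that is, $f$ evaluated on the union of two sets of variables. Recall that $s_\lambda[X+Y]=\sum c^\lambda_{\alpha\beta}s_\alpha[X]s_\beta[Y]$, where the Littlewood--Richardson number $c^\lambda_{\alpha\beta}$ is also the multiplicity of $\chi^\lambda$ in the character of $S_n$ induced from $\chi^\alpha\otimes\chi^\beta$.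

Fix $0\le d\le n$, and let $\mathcal{H}_P=\mathcal{H}_{[1,d]}\mathcal{H}_{[d+1,n]}$, identified with $\mathcal{H}_d\otimes\mathcal{H}_{n-d}$ (indices in the second factor are shifted by $d$). For a $d$-subset $A\subseteq[n]$ with complement $B$, let $w_A$ map $1,\dots,d$ increasingly onto $A$ and $d+1,\dots,n$ increasingly onto $B$. The $w_A$ are the minimal representatives of the left cosets of $S_d\times S_{n-d}$: every $w$ is uniquely $w_Ay$ with $y\in S_d\times S_{n-d}$, and lengths add. Hence $\mathcal{H}_n=\bigoplus_AT_{w_A}\mathcal{H}_P$ is a free right $\mathcal{H}_P$-module. Counting inversions, $\ell(w_A)=\#\{(b,a)\in B\times A:b<a\}$. For $h\in\mathcal{H}_n$ define the \emph{blocks} $h_{A',A}\in\mathcal{H}_P$ by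
\[
hT_{w_A}=\sum_{A'}T_{w_{A'}}h_{A',A}.
\]

\begin{lemma}\label{lem:step}
\begin{enumerate}
\item[(a)] If $i,i+1$ both lie in $A$ or both lie in $B$, and $j=w_A^{-1}(i)$, then $T_j\in\mathcal{H}_P$ and $T_iT_{w_A}=T_{w_A}T_j$.
\item[(b)] Left multiplication by $\mathcal{H}_{n-1}$ preserves $\bigoplus_{A\ni n}T_{w_A}\mathcal{H}_P$ and $\bigoplus_{A\not\ni n}T_{w_A}\mathcal{H}_P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The values $i,i+1$ occupy positions $j,j+1$, both in $[1,d]$ or both in $[d+1,n]$. So $s_iw_A=w_As_j$ has length $\ell(w_A)+1$, and both sides equal $T_{s_iw_A}$.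

(b) Let $i\le n-2$. In the situation of (a), $T_iT_{w_A}\in T_{w_A}\mathcal{H}_P$. Otherwise $s_iw_A=w_{s_iA}$, and $T_iT_{w_A}$ is $T_{w_{s_iA}}$ or $(q-1)T_{w_A}+qT_{w_{s_iA}}$. Moreover $n\in s_iA$ if and only if $n\in A$.
\end{proof}

Let $\operatorname{tr}\otimes\operatorname{tr}$ be the linear map sending $g\otimes g'\in\mathcal{H}_d\otimes\mathcal{H}_{n-d}$ to $\operatorname{tr}(g)[X]\operatorname{tr}(g')[Y]$, with $\mathcal{H}_0=K$ and $\operatorname{tr}(1)=1$ there.

\begin{lemma}\label{lem:coprod}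
For $h\in\mathcal{H}_n$, $\operatorname{tr}(h)[X+Y]=\sum_{A\subseteq[n]}(\operatorname{tr}\otimes\operatorname{tr})(h_{A,A})$, where $h_{A,A}$ is taken with $d=|A|$.
\end{lemma}

\begin{proof}
Let $\alpha\vdash d$, $\beta\vdash n-d$, $U=V^\alpha\otimes V^\beta$. The induced module $\mathcal{H}_n\otimes_{\mathcal{H}_P}U=\bigoplus_AT_{w_A}\otimes U$ has character $\psi(h)=\sum_{|A|=d}(\chi^\alpha_q\otimes\chi^\beta_q)(h_{A,A})$, because $h(T_{w_A}\otimes x)=\sum_{A'}T_{w_{A'}}\otimes h_{A',A}x$. By semisimplicity $\psi=\sum_\lambda n_\lambda\chi^\lambda_q$ with integers $n_\lambda\ge0$. The blocks of $T_w$ have coefficients in $\mathbb{Z}[q]$ in the basis $T_y$, and at $q=1$ they become the blocks of $w$ in the group algebra. So both expressions for $\psi(T_w)$ are polynomials in $q$, and at $q=1$ they show that the induced character of $S_n$ is $\sum_\lambda n_\lambda\chi^\lambda$. Hence $n_\lambda=c^\lambda_{\alpha\beta}$, and $\psi(h)$ is the coefficient of $s_\alpha[X]s_\beta[Y]$ on both sides of the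 claimed identity.
\end{proof}

\section{The trace formula for Dyck graphs}\label{sec:dyck}

For a Dyck graph $G$ and $A=\{a_1<\dots<a_d\}\subseteq[n]$, let $G|_A$ be the induced subgraph, relabeled increasingly by $[d]$. It is again a Dyck graph: it is given by $m'_j=\min\{i:a_i\ge m_{a_j}\}$, which is weakly increasing in $j$ and at most $j$. For $[n]=A\sqcup B$ let
\[
\operatorname{inv}_G(A,B)=\#\{p<p'\text{ edge of }G:\ p\in B,\ p'\in A\}.
\]
If a coloring $f$ gives small colors to $A$ and large colors to $B$, its inversions are those inside $A$, those inside $B$, and the edges counted by $\operatorname{inv}_G(A,B)$. So $L_G$ can be rebuilt one variable at a time from a splitting rule. The plan is to show that $\operatorname{tr}(C_G)$ obeys the same rule, and then to compute the one-variable values. By Lemma~\ref{lem:coprod} the rule amounts to a formula for the diagonal blocks of $C_G$.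

\subsection{Diagonal blocks of $C_G$}

The blocks of a single factor $E_{[a,b]}$ are not simple, but those of a symmetrizer are (Lemma~\ref{lem:orbit}). The next lemma, which is where the monotonicity of $m$ first enters, lets us replace the last factor of $C_G$ by a symmetrizer.

\begin{lemma}\label{lem:last}
Let $G$ be a Dyck graph on $[n]$, $n\ge1$, and $G'=G|_{[n-1]}$. There is $C''\in\mathcal{H}_{n-1}$ with $C_{G'}=C''\Sigma_{[m_n,n-1]}$ and $C_G=C''\Sigma_{[m_n,n]}$.
\end{lemma}

\begin{proof}
For $n=1$ take $C''=1$. For $n\ge2$, induction gives $C_{G'}\in\mathcal{H}_{n-1}\Sigma_{[m_{n-1},n-1]}$. Since $m_{n-1}\le m_n$, Lemma~\ref{lem:sym}(c) gives $C_{G'}=C''\Sigma_{[m_n,n-1]}$ with $C''\in\mathcal{H}_{n-1}$. Multiply by $E_{[m_n,n]}$ and use Lemma~\ref{lem:sym}(b).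
\end{proof}

\begin{lemma}\label{lem:orbit}
Let $I\subseteq[n]$ be an interval, possibly empty, and let $[n]=A\sqcup B$ with $|A|=d$. Put $I_A=w_A^{-1}(A\cap I)\subseteq[1,d]$, $I_B=w_A^{-1}(B\cap I)\subseteq[d+1,n]$ and $\operatorname{inv}_I(A)=\#\{(b,a):b\in B\cap I,\ a\in A\cap I,\ b<a\}$. Then $I_A$ and $I_B$ are intervals, and
\[
\Sigma_IT_{w_A}=q^{\operatorname{inv}_I(A)}\sum_{A'\in W_IA}T_{w_{A'}}\,\Sigma_{I_A}\Sigma_{I_B}.
\]
\end{lemma}

\begin{proof}
The orbit $W_IA$ consists of the sets $A'$ that agree with $A$ outside $I$ and have $|A'\cap I|=|A\cap I|$. The set $I_A$ consists of the ranks in $A$ of the elements of $A\cap I$, so it is an interval that depends only on the orbit; the same holds for $I_B$. Let $A_0$ be the member of the orbit for which $J_1=A_0\cap I$ is an initial segment of $I$, let $J_2=I\setminus J_1$ and $w=w_{A_0}$.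

For $A'$ in the orbit let $y_{A'}\in W_I$ map $J_1$ increasingly onto $A'\cap I$ and $J_2$ increasingly onto $I\setminus A'$. Then $\ell(y_{A'})=\operatorname{inv}_I(A')$. Every element outside $I$ is smaller than all of $I$ or larger than all of $I$. Therefore $y_{A'}$ is increasing on $A_0$ and on its complement, so $w_{A'}=y_{A'}w$; and the pairs $b<a$ that are not both in $I$ contribute equally to $\ell(w_{A'})$ and to $\ell(w)$. As $\operatorname{inv}_I(A_0)=0$, we get $\ell(w_{A'})=\ell(y_{A'})+\ell(w)$ and $T_{w_{A'}}=T_{y_{A'}}T_w$. For $A'=A$, Lemma~\ref{lem:sym}(a) gives $\Sigma_IT_{w_A}=q^{\operatorname{inv}_I(A)}\Sigma_IT_w$.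

The $y_{A'}$ are the minimal representatives of the left cosets of $W_{J_1}\times W_{J_2}$ in $W_I$, so $\Sigma_I=\sum_{A'}T_{y_{A'}}\Sigma_{J_1}\Sigma_{J_2}$. The map $w^{-1}$ translates $J_1$ onto $I_A$ and $J_2$ onto $I_B$, so Lemma~\ref{lem:step}(a), applied generator by generator, gives $\Sigma_{J_1}\Sigma_{J_2}T_w=T_w\Sigma_{I_A}\Sigma_{I_B}$. Hence $\Sigma_IT_w=\sum_{A'}T_{w_{A'}}\Sigma_{I_A}\Sigma_{I_B}$.
\end{proof}

\begin{proposition}\label{prop:blocks}
For a Dyck graph $G$ on $[n]=A\sqcup B$ with $|A|=d$,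
\[
(C_G)_{A,A}=q^{\operatorname{inv}_G(A,B)}\,C_{G|_A}\otimes C_{G|_B}\in\mathcal{H}_d\otimes\mathcal{H}_{n-d}.
\]
\end{proposition}

For the edge on $\{1,2\}$ and $d=1$ we have $w_{\{1\}}=\mathrm{id}$ and $w_{\{2\}}=s_1$. From $(1+T_1)\cdot1=1+T_1$ and $(1+T_1)T_1=q+qT_1$ the diagonal blocks are $1$ and $q$, as predicted.

\begin{proof}
We use induction on $n$; for $n\le1$ both sides are $1$. Let $I=[m_n,n]$, $I^-=[m_n,n-1]$, $G'=G|_{[n-1]}$, and take $C''$ as in Lemma~\ref{lem:last}. By Lemma~\ref{lem:orbit},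
\begin{equation}\label{eq:CG}
C_GT_{w_A}=q^{\operatorname{inv}_I(A)}\,C''\sum_{A'\in W_IA}T_{w_{A'}}\Sigma_{I_A}\Sigma_{I_B}.
\end{equation}
By Lemma~\ref{lem:step}(b), only those $A'$ contribute to the block $(A,A)$ that contain $n$ if $n\in A$, or that avoid $n$ if $n\notin A$. In both cases these $A'$ form the orbit $W_{I^-}A$, and we resum them by Lemma~\ref{lem:orbit} for $I^-$.

\emph{Case $n\in A$.} Let $p=|A\cap I|\ge1$. As $I$ is a final segment of $[n]$, $I_A=[d-p+1,d]$; also $(I^-)_A=[d-p+1,d-1]$ and $(I^-)_B=I_B$. By Lemma~\ref{lem:sym}(b), and because $E_{I_A}$ commutes with $\Sigma_{I_B}$, we have $\Sigma_{I_A}\Sigma_{I_B}=\Sigma_{(I^-)_A}\Sigma_{(I^-)_B}E_{I_A}$. So the relevant part of \eqref{eq:CG} is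
\[
q^{\operatorname{inv}_I(A)-\operatorname{inv}_{I^-}(A)}\,C''\Sigma_{I^-}T_{w_A}E_{I_A}=q^{e}\,C_{G'}T_{w_A}E_{I_A},\qquad e=|B\cap I^-|,
\]
and $e$ is the number of neighbors of $n$ in $B$. Thus $(C_G)_{A,A}=q^e(C_{G'})_{A,A}E_{I_A}$.

It remains to compare blocks in $\mathcal{H}_n$ with blocks in $\mathcal{H}_{n-1}$. Let $z=w_{\{1,\dots,d-1,n\}}$; it fixes $1,\dots,d-1$, sends $d$ to $n$ and $x$ to $x-1$ for $x>d$, and $\ell(z)=n-d$. For every $d$-subset $A'\ni n$, let $w_{A'\setminus n}\in S_{n-1}$ be the representative for $S_{d-1}\times S_{n-d}$. Then $w_{A'}=w_{A'\setminus n}z$ and $\ell(w_{A'})=\ell(w_{A'\setminus n})+n-d$, so $T_{w_{A'}}=T_{w_{A'\setminus n}}T_z$. By Lemma~\ref{lem:step}(a), $T_jT_z=T_zT_j$ for $j\le d-2$ and $T_jT_z=T_zT_{j+1}$ for $d\le j\le n-2$. Hence $yT_z=T_z\iota(y)$ for $y\in\mathcal{H}_{d-1}\otimes\mathcal{H}_{n-d}$, where $\iota$ is the natural embedding into $\mathcal{H}_d\otimes\mathcal{H}_{n-d}$. For $g\in\mathcal{H}_{n-1}$,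
\[
gT_{w_A}=\sum_{A'\ni n}T_{w_{A'\setminus n}}\,g_{A'\setminus n,\,A\setminus n}\,T_z=\sum_{A'\ni n}T_{w_{A'}}\,\iota(g_{A'\setminus n,\,A\setminus n}),
\]
so $g_{A,A}=\iota(g_{A\setminus n,A\setminus n})$. By induction,
\[
(C_G)_{A,A}=q^{e+\operatorname{inv}_{G'}(A\setminus n,B)}\;C_{G|_{A\setminus n}}E_{I_A}\otimes C_{G|_B}.
\]
The exponent is $\operatorname{inv}_G(A,B)$. The smaller neighbors of the last vertex of $G|_A$ are the elements of $A\cap I^-$, of ranks $d-p+1,\dots,d-1$, so $C_{G|_A}=C_{G|_{A\setminus n}}E_{I_A}$.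

\emph{Case $n\in B$.} Let $p=|B\cap I|\ge1$. Now $I_B=[n-p+1,n]$, $(I^-)_B=[n-p+1,n-1]$, $(I^-)_A=I_A$, and $\Sigma_{I_A}\Sigma_{I_B}=\Sigma_{(I^-)_A}\Sigma_{(I^-)_B}E_{I_B}$. A pair $b<a$ with $a\in A$ does not involve $n$, so $\operatorname{inv}_I(A)=\operatorname{inv}_{I^-}(A)$. The relevant part of \eqref{eq:CG} is $C_{G'}T_{w_A}E_{I_B}$, and $(C_G)_{A,A}=(C_{G'})_{A,A}E_{I_B}$. For $A'\not\ni n$ the permutation $w_{A'}$ fixes $n$ and is the representative in $S_{n-1}$ for $S_d\times S_{n-1-d}$. So for $g\in\mathcal{H}_{n-1}$ the block $g_{A,A}$ is the block computed in $\mathcal{H}_{n-1}$, viewed in $\mathcal{H}_d\otimes\mathcal{H}_{n-1-d}\subseteq\mathcal{H}_d\otimes\mathcal{H}_{n-d}$. By induction,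
\[
(C_G)_{A,A}=q^{\operatorname{inv}_{G'}(A,B\setminus n)}\;\bigl(C_{G|_A}\otimes C_{G|_{B\setminus n}}\bigr)E_{I_B}.
\]
An edge between $n\in B$ and $A$ has its larger endpoint in $B$ and is not counted, so the exponent is $\operatorname{inv}_G(A,B)$. The smaller neighbors of the last vertex of $G|_B$ are the elements of $B\cap I^-$, which occupy the positions $n-p+1,\dots,n-1$ of $w_A$. So $E_{I_B}$ is the last factor of $C_{G|_B}$, with indices shifted by $d$.
\end{proof}

\subsection{Values in one variable}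

Let $\phi$ be the $K$-algebra map $p_m\mapsto(-1)^{m-1}p_m/(q^m-1)$ and put $\Lambda_G=(q-1)^n\phi(\operatorname{tr}C_G)$. Then $\Lambda_G$ is a symmetric function of degree $n$ with $\operatorname{tr}(C_G)=(q-1)^{-n}(\omega\Lambda_G)[(q-1)X]$, and Theorem~\ref{thm:C} says that $\Lambda_G=L_G$. Since $\phi$ only rescales each $p_m$, it satisfies $(\phi f)[X+Y]=(\phi\otimes\phi)(f[X+Y])$. Lemma~\ref{lem:coprod} and Proposition~\ref{prop:blocks} therefore give
\begin{equation}\label{eq:split}
\Lambda_G[X+Y]=\sum_{A\sqcup B=[n]}q^{\operatorname{inv}_G(A,B)}\Lambda_{G|_A}[X]\,\Lambda_{G|_B}[Y].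
\end{equation}

Let $f[1]$, $f[-1]$, $f[q]$, $f[q-1]$, $f[0]$ be the images of $f$ under the $K$-algebra maps sending $p_m$ to $1$, $-1$, $q^m$, $q^m-1$, $0$. For $f$ homogeneous of degree $n$, the evaluation of $f$ in a single variable $x$ is $x^nf[1]$; in particular $f[q]=q^nf[1]$, and $f[1]$ is the coefficient of $s_{(n)}$ in $f$.

We need $\Lambda_G[1]=1$. The difficulty is that $\Lambda_G[1]$ mixes all characters of $\mathcal{H}_n$, because of the denominators in $\phi$. The value that reduces to a single character is $\Lambda_G[q-1]$. The decompositions $0=1+(-1)$ and $q-1=q+(-1)$ turn \eqref{eq:split} into two linear equations for the two unknowns $\Lambda_G[1]$ and $\Lambda_G[-1]$.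

Let $\delta(p)$ be the number of neighbors of $p$ larger than $p$, and let $e(G)$ be the number of edges.

\begin{lemma}\label{lem:sign}
$\Lambda_G[q-1]=\prod_{p=1}^n(q-q^{\delta(p)})$.
\end{lemma}

\begin{proof}
We have $\Lambda_G[q-1]=(q-1)^n(\omega\operatorname{tr}C_G)[1]=(q-1)^n\chi_q^{(1^n)}(C_G)$. If $G$ has no edge, then $C_G=1$ and both sides are $(q-1)^n$. Suppose $G$ has an edge. Let $j$ be minimal with $m_j<j$. Then $j\ge2$ and $j-1=m_{j-1}\le m_j<j$, so $C_G$ has the factor $E_{[j-1,j]}=1+T_{j-1}$, which $\chi_q^{(1^n)}$ sends to $0$. On the right let $p$ be maximal with $\delta(p)>0$. By monotonicity of $m$, the larger neighbors of $p$ are $p+1,\dots,p+\delta(p)$. If $\delta(p)\ge2$, then $m_{p+2}\le p$, so $p+1$ is adjacent to $p+2$, against the choice of $p$. Hence $\delta(p)=1$ and the product is $0$.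
\end{proof}

\begin{lemma}\label{lem:one}
$\Lambda_G[1]=1$ and $\Lambda_G[-1]=(-1)^nq^{e(G)}$.
\end{lemma}

\begin{proof}
The number $e(G|_B)+\operatorname{inv}_G(A,B)$ counts the edges whose smaller endpoint is in $B$, so it equals $\sum_{p\in B}\delta(p)$. Hence, for any $x$,
\begin{equation}\label{eq:prod}
\sum_{A\sqcup B=[n]}x^{|A|}(-1)^{|B|}q^{e(G|_B)+\operatorname{inv}_G(A,B)}=\prod_{p=1}^n\bigl(x-q^{\delta(p)}\bigr).
\end{equation}
We use induction on $n$; for $n=0$ both values are $1$. Let $n\ge1$, $\eta=\Lambda_G[1]-1$ and $\eta'=\Lambda_G[-1]-(-1)^nq^{e(G)}$. Evaluate \eqref{eq:split} with $X$ a single variable $x$ and $Y\to-1$. By induction the terms with $A,B\ne\emptyset$ agree with those of \eqref{eq:prod}; the term $B=\emptyset$ differs by $x^n\eta$ and the term $A=\emptyset$ by $\eta'$. So the right side of \eqref{eq:split} becomes $x^n\eta+\eta'+\prod_p(x-q^{\delta(p)})$. For $x=1$ the left side is $\Lambda_G[0]=0$, and the product is $0$ because $\delta(n)=0$; thus $\eta+\eta'=0$. For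 $x=q$ the left side is $\Lambda_G[q-1]$, and Lemma~\ref{lem:sign} gives $q^n\eta+\eta'=0$. Since $q^n\ne1$, $\eta=\eta'=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We show by induction on $N\ge0$, for all $G$ at once, that $\Lambda_G(x_1,\dots,x_N)$ is the part of $L_G$ given by colorings $f:[n]\to[N]$. For $N=0$ both are $1$ if $n=0$ and $0$ otherwise. For $N\ge1$ apply \eqref{eq:split} with $X=\{x_1,\dots,x_{N-1}\}$ and $Y=\{x_N\}$. By Lemma~\ref{lem:one}, $\Lambda_{G|_B}[Y]=x_N^{|B|}$. A coloring $f$ is the choice of $B=f^{-1}(N)$ and of a coloring of $A$ by $[N-1]$, and its inversions are those inside $A$ and the edges counted by $\operatorname{inv}_G(A,B)$. This proves the step. As $N$ is arbitrary, $L_G=\Lambda_G$.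
\end{proof}

\section{The Macdonald polynomial as a trace}\label{sec:mac}

Let $\mu\vdash n$ be arbitrary, with cells numbered in reading order. Call a cell a \emph{top cell} if its leg is $0$ and a \emph{lower cell} otherwise. There are $\mu_1$ top cells, one per column. For $1\le b\le n+1$ let $s(b)$ be the number of top cells among $1,\dots,b-1$. Thus
\begin{equation}\label{eq:s}
s(b+1)=s(b)+1\ \text{ if $b$ is a top cell},\qquad s(b+1)=s(b)\ \text{ if $b$ is a lower cell}.
\end{equation}
The columns $1,\dots,\mu_{i+1}$ have their top cells above row $i$, and the columns $\mu_{i+1}+1,\dots,\mu_i$ have them in row $i$. Hence the $l$-th top cell in reading order lies in column $l$, and for the cell $v=(i,j)$ with number $b$ we have $s(b)=j-1$ if $v$ is a top cell and $s(b)=\mu_{i+1}\ge1$ if $v$ is a lower cell.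

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!30] (2,1) rectangle (3,2);
\fill[gray!30] (0,0) rectangle (1,1);
\foreach \x/\y/\n in {0/2/1,0/1/2,1/1/3,2/1/4,0/0/5,1/0/6,2/0/7,3/0/8}
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+0.5,\y+0.5) {$\n$};}
\draw[very thick] (1,0) rectangle (2,1);
\end{tikzpicture}
\caption{The diagram of $\mu=(4,3,1)$ with its cells numbered in reading order. The earlier cells that attack cell $6$ are $4$ and $5$ (shaded). Together with cell $3$, which lies directly above $6$, they are the three cells that immediately precede $6$. The cells with nothing above them are $1,3,4,8$, in columns $1,2,3,4$.}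
\label{fig:cells}
\end{figure}

The earlier cells attacking $v=(i,j)$ are those of row $i$ in columns less than $j$ and those of row $i+1$ in columns greater than $j$ (Figure~\ref{fig:cells}). If $v$ is a top cell, the second kind does not exist, and the attackers are $b-s(b),\dots,b-1$. If $v$ is a lower cell, there are $(\mu_{i+1}-j)+(j-1)=s(b)-1$ attackers, namely $b-s(b)+1,\dots,b-1$, and the cell above $v$ comes just before them, with number $b-s(b)$.

For a set $D$ of lower cells let $G_D$ be the graph on $[n]$ whose edges are the attacking pairs and the pairs formed by a cell $v\in D$ and the cell above it. The smaller neighbors of $b$ form the interval $[m_b,b-1]$, where $m_b=b-s(b)$ if $b$ is a top cell or $b\in D$, and $m_b=b-s(b)+1$ otherwise. This is a Dyck graph. Indeed $1\le m_b\le b$, and \eqref{eq:s} gives $m_b\le(b+1)-s(b+1)\le m_{b+1}$ for both kinds of cells.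

For $s\ge1$ and $a\in K$ put
\begin{equation}\label{eq:M}
M_i^{[s]}(a)=(a-1)E_{[i,i+s]}+(q-a)E_{[i+1,i+s]}=(q-1)E_{[i+1,i+s]}+(a-1)\,T_{i+s-1}\cdots T_i .
\end{equation}
The two forms agree because $E_{[i,i+s]}=E_{[i+1,i+s]}+T_{i+s-1}\cdots T_i$. Note that $M^{[1]}_i(a)=Y_i(1,a)$ and $M_i^{[s]}(q)=(q-1)E_{[i,i+s]}$. For a lower cell $v=(i,j)$ put $a_v=\theta_vq^{-(\mu_{i+1}-j)}$. For the cell $v$ with number $b$ define
\[
N_b=E_{[b-s(b),\,b]}\ \text{ if $v$ is a top cell},\qquad N_b=M^{[s(b)]}_{b-s(b)}(a_v)\ \text{ if $v$ is a lower cell}.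
\]

\begin{proposition}\label{prop:mac}
The series $\tilde H_\mu(X;q,\theta)$ is a symmetric function, and
\[
(\omega\tilde H_\mu)[(q-1)X;q,\theta]=(q-1)^{\mu_1}\operatorname{tr}(N_1N_2\cdots N_n).
\]
\end{proposition}

\begin{proof}
If $u=(i+1,j)$ lies above $v=(i,j)$, then $\operatorname{arm}(u)=\mu_{i+1}-j$. So the weight of a filling $f$ is $q^{\operatorname{Inv}(f)}$ times a product over lower cells $v$ of a factor that is $a_v$ if the cell above $v$ is a descent and $1$ if not. Write $\epsilon_v\in\{0,1\}$ for the indicator of that descent. Then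
\[
a_v^{\epsilon_v}=\frac{q-a_v}{q-1}+\frac{a_v-1}{q-1}\,q^{\epsilon_v},
\]
as both sides are $1$ for $\epsilon_v=0$ and $a_v$ for $\epsilon_v=1$. The factor $q^{\epsilon_v}$ is the weight in $L$ of an edge between $v$ and the cell above it, which precedes $v$. Expanding the product over the $n-\mu_1$ lower cells,
\[
\tilde H_\mu(X;q,\theta)=(q-1)^{-(n-\mu_1)}\sum_D\prod_{v\in D}(a_v-1)\prod_{v\notin D}(q-a_v)\;L_{G_D},
\]
where $v$ runs over lower cells. By Theorem~\ref{thm:C} each $L_{G_D}$ is symmetric and $(\omega L_{G_D})[(q-1)X]=(q-1)^n\operatorname{tr}(C_{G_D})$. Finally $C_{G_D}$ is an ordered product whose $b$-th factor depends only on whether $b\in D$, so by the first form of \eqref{eq:M} the weighted sum of the $C_{G_D}$ is $N_1\cdots N_n$.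
\end{proof}

\section{Yang--Baxter factors against a symmetrizer}\label{sec:absorb}

The factor $N_b$ involves the generators $T_{b-s(b)},\dots,T_{b-1}$, which are those used to move an entry from position $b$ to the left past $s(b)$ entries. This suggests building a permutation cell by cell. If an entry with parameter $z$ in position $i+s$ moves past entries with parameters $q^{s-1},\dots,q,1$ in positions $i,\dots,i+s-1$, and all exchanges are at ascents, the contribution is
\[
R_i^{[s]}(z)=Y_{i+s-1}(1,z)\,Y_{i+s-2}(q,z)\cdots Y_i(q^{s-1},z),\qquad R_i^{[0]}(z)=1 .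
\]
This product has $2^s$ terms, while $M_i^{[s]}$ has $s+1$. For $s=2$,
\[
R_1^{[2]}(z)=(z-1)(zq^{-1}-1)T_2T_1+(q-1)(z-1)T_2+(q-1)\bigl((zq^{-1}-1)T_1+q-1\bigr)
\]
contains $T_1$, which $M_1^{[2]}$ does not, so for indeterminate $z$ the two are not proportional. After multiplication on the left by $1+T_1$ we may replace the lone $T_1$ by $q$; the last bracket becomes $z-1$, and
\[
(1+T_1)R_1^{[2]}(z)=(z-1)(1+T_1)\bigl((zq^{-1}-1)T_2T_1+(q-1)(1+T_2)\bigr)=(z-1)(1+T_1)M_1^{[2]}(zq^{-1}).
\]
The common factor $z-1$ appears because the parameters that are passed have ratio $q$. In general put $\kappa_s(z)=\prod_{l=0}^{s-2}(zq^{-l}-1)$.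

\begin{lemma}\label{lem:absorb}
Let $s\ge1$ and $g\in\mathcal{H}_n\Sigma_{[i,i+s-1]}$. Then
\[
gR_i^{[s]}(z)=\kappa_s(z)\,g\,M_i^{[s]}(zq^{-(s-1)})\qquad\text{and}\qquad gM_i^{[s]}(a)\in\mathcal{H}_n\Sigma_{[i+1,i+s]}\ \text{ for all $a$}.
\]
\end{lemma}

\begin{proof}
It suffices to take $g=\Sigma=\Sigma_{[i,i+s-1]}$. Write $R_i^{[s]}(z)=f_0f_1\cdots f_{s-1}$ with $f_l=\alpha_lT_{i+s-1-l}+q-1$ and $\alpha_l=zq^{-l}-1$. Expand according to the first factor $f_j$ from which the term $q-1$ is chosen:
\[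
f_0\cdots f_{s-1}=\sum_{j=0}^{s-1}(q-1)\,\alpha_0\cdots\alpha_{j-1}\,T_{i+s-1}\cdots T_{i+s-j}\,f_{j+1}\cdots f_{s-1}+\alpha_0\cdots\alpha_{s-1}\,T_{i+s-1}\cdots T_i .
\]
For $l>j$ the index $i+s-1-l$ is at most $i+s-j-2$, so $f_{j+1}\cdots f_{s-1}$ commutes with $T_{i+s-1}\cdots T_{i+s-j}$. The index also lies in $[i,i+s-2]$, so Lemma~\ref{lem:sym}(a) gives $\Sigma f_l=(q\alpha_l+q-1)\Sigma=\alpha_{l-1}\Sigma$. Hence $\Sigma$ times the $j$-th term is $(q-1)\alpha_0\cdots\alpha_{s-2}\,\Sigma\,T_{i+s-1}\cdots T_{i+s-j}$, with the same coefficient $(q-1)\kappa_s(z)$ for every $j$. These terms add up to $(q-1)\kappa_s(z)\Sigma E_{[i+1,i+s]}$, and the last term is $\kappa_s(z)\alpha_{s-1}\Sigma\,T_{i+s-1}\cdots T_i$. The second form of \eqref{eq:M} gives the first claim.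

For the second claim use the first form of \eqref{eq:M} and Lemma~\ref{lem:sym}(b),(c). First, $\Sigma E_{[i,i+s]}=\Sigma_{[i,i+s]}\in\mathcal{H}_n\Sigma_{[i+1,i+s]}$. Second, $\Sigma=y\Sigma_{[i+1,i+s-1]}$ for some $y$, so $\Sigma E_{[i+1,i+s]}=y\Sigma_{[i+1,i+s]}$.
\end{proof}

The second claim is what makes an induction possible: the symmetrizer survives the move and sits again on the positions of the entries that were passed.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Build $\tau_\mu$ from the identity by treating the cells $1,2,\dots,n$ in turn. Before cell $b$ is treated, positions $1,\dots,b-1$ hold the lower cells among $1,\dots,b-1$ in reading order, followed by the $s=s(b)$ top cells among them in reverse reading order, and the entries $b,\dots,n$ are in their original positions. The $l$-th top cell lies in column $l$ and has parameter $q^{l-1}$, so positions $b-s,\dots,b-1$ carry the parameters $q^{s-1},\dots,q,1$. Move $b$ to the left past these $s$ entries. It lands after the earlier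 lower cells and before the earlier top cells, which is its place in the required order whichever kind of cell it is. All exchanges are at ascents, because $b$ exceeds the entries it passes. If $b$ is the cell $v=(i,j)$ and $z_b=\theta_vq^{j-1}$, the move contributes $R^{[s]}_{b-s}(z_b)$. So $Y_{\tau_\mu}(\mathbf{u}_\mu)=\Pi_n$, where $\Pi_0=1$ and $\Pi_b=\Pi_{b-1}R^{[s(b)]}_{b-s(b)}(z_b)$.

We prove by induction on $b\ge1$ that $\Pi_b\in\mathcal{H}_n\Sigma_{[b+1-s(b+1),\,b]}$ and $\Pi_b=\rho_b\,\Pi_{b-1}N_b$, where $\rho_b=\prod_{l=1}^{s(b)}(q^l-1)$ for a top cell and $\rho_b=\kappa_{s(b)}(z_b)$ for a lower cell. For $b=1$ we have $s(1)=0$, $s(2)=1$ and $\Pi_1=N_1=\rho_1=1$. Let $b\ge2$. Then $s=s(b)\ge1$ since cell $1$ is a top cell, and $\Pi_{b-1}\in\mathcal{H}_n\Sigma_{[b-s,b-1]}$, so Lemma~\ref{lem:absorb} gives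
\[
\Pi_b=\kappa_s(z_b)\,\Pi_{b-1}\,M^{[s]}_{b-s}(z_bq^{-(s-1)}).
\]
If $v$ is a top cell, then $j=s+1$ and $z_b=q^s$. So $M^{[s]}_{b-s}(q)=(q-1)E_{[b-s,b]}=(q-1)N_b$ and $(q-1)\kappa_s(q^s)=\prod_{l=1}^s(q^l-1)$. By Lemma~\ref{lem:sym}(b), $\Pi_b\in\mathcal{H}_n\Sigma_{[b-s,b]}$, and $b-s=b+1-s(b+1)$ by \eqref{eq:s}. If $v$ is a lower cell, then $s=\mu_{i+1}$ and $z_bq^{-(s-1)}=\theta_vq^{j-\mu_{i+1}}=a_v$, so the last factor is $N_b$. By Lemma~\ref{lem:absorb}, $\Pi_b\in\mathcal{H}_n\Sigma_{[b-s+1,b]}$, and $b-s+1=b+1-s(b+1)$.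

The top cells have $s(b)=0,1,\dots,\mu_1-1$, and $\prod_{s=0}^{\mu_1-1}\prod_{l=1}^s(q^l-1)=\gamma_{\mu_1}$. Therefore
\begin{equation}\label{eq:Ytau}
Y_{\tau_\mu}(\mathbf{u}_\mu)=\gamma_{\mu_1}\prod_{\substack{v=(i,j)\\ \operatorname{leg}(v)>0}}\kappa_{\mu_{i+1}}(\theta_vq^{j-1})\;\cdot\;N_1\cdots N_n ,
\end{equation}
and Proposition~\ref{prop:mac} completes the proof.
\end{proof}

\begin{corollary}\label{cor:row}
Suppose that the positions of an interval $I$ of length $k$ hold increasing entries of $\sigma$ with parameters $x,xq,\dots,xq^{k-1}$, and let $\sigma'$ be obtained from $\sigma$ by reversing these entries. Then $Y_{\sigma'}(\mathbf{u})=\gamma_k\,Y_\sigma(\mathbf{u})\,\Sigma_I$.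
\end{corollary}

\begin{proof}
For $\mu=(k)$, the permutation $\tau_\mu$ is the longest element $w_0$ of $S_k$, and $N_1\cdots N_k=E_{[1,1]}\cdots E_{[1,k]}=\Sigma_{[1,k]}$ by Lemma~\ref{lem:sym}(b). So \eqref{eq:Ytau} reads $Y_{w_0}(1,q,\dots,q^{k-1})=\gamma_k\Sigma_{[1,k]}$. A chain of ascents from the identity to $w_0$, carried out in the positions of $I$, is a chain of ascents from $\sigma$ to $\sigma'$, with the same ratios of parameters and with indices shifted to $I$.
\end{proof}

\section{Rectangles}\label{sec:rect}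

Let $\mu=(k^r)$ and $n=kr$. For $1\le c\le r$ let $I_c=[(c-1)k+1,ck]$ and $P_c=\Sigma_{I_c}$. The $P_c$ commute with each other, and $P_c^2=[k]_q!\,P_c$. Let $B_c$ be the word listing the values in $I_c$ in increasing order, and $\overline{B}_c$ its reverse. Specialize $\theta_v=t_{\operatorname{leg}(v)}$; both sides of Theorem~\ref{thm:B} are polynomial in the $\theta_v$, so the theorem remains valid. The $c$-th row from the top has leg $c-1$. Hence the vector $\mathbf{u}=\mathbf{u}_\mu$ has $c$-th block $(q^at_{c-1})_{0\le a<k}$, and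
\[
\tau_\mu=B_2B_3\cdots B_r\overline{B}_1,\qquad\sigma_\mu=\overline{B}_r\overline{B}_1\overline{B}_2\cdots\overline{B}_{r-1}.
\]
There are two differences. In $\tau_\mu$ the first block has traveled to the right end, while in $\sigma_\mu$ the last block has traveled to the left end; and in $\sigma_\mu$ all blocks are reversed. A symmetry of $\mathcal{H}_n$ removes the first difference, and cyclicity of the trace removes the second at the cost of a scalar.

For $\sigma\in S_n$ and a vector $\mathbf{y}$ define $\sigma^*(j)=n+1-\sigma(n+1-j)$ and $y^*_{n+1-a}=y_a^{-1}$.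

\begin{lemma}\label{lem:flip}
$\operatorname{tr}Y_\sigma(\mathbf{y})=\operatorname{tr}Y_{\sigma^*}(\mathbf{y}^*)$.
\end{lemma}

\begin{proof}
Let $\vartheta$ be the automorphism $T_i\mapsto T_{n-i}$ of $\mathcal{H}_n$. We first show $\vartheta(Y_\sigma(\mathbf{y}))=Y_{\sigma^*}(\mathbf{y}^*)$ by induction on $\ell(\sigma)$. Let $i$ be an ascent of $\sigma$. Then $\sigma^*(n-i)=n+1-\sigma(i+1)$ and $\sigma^*(n-i+1)=n+1-\sigma(i)$. So $n-i$ is an ascent of $\sigma^*$, $(\sigma s_i)^*=\sigma^*s_{n-i}$, and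
\[
\frac{y^*_{\sigma^*(n-i+1)}}{y^*_{\sigma^*(n-i)}}=\frac{y_{\sigma(i)}^{-1}}{y_{\sigma(i+1)}^{-1}}=\frac{y_{\sigma(i+1)}}{y_{\sigma(i)}} .
\]
Thus $\vartheta$ sends the new factor for $\sigma s_i$ to the new factor for $\sigma^*s_{n-i}$.

Next, $\vartheta$ is inner. Let $w_0$ be the longest element of $S_n$ and $y=s_iw_0=w_0s_{n-i}$, of length $\ell(w_0)-1$. Then $T_{w_0}=T_iT_y=T_yT_{n-i}$, so $T_iT_{w_0}=T_iT_yT_{n-i}=T_{w_0}T_{n-i}$. Each $T_j$ is invertible, hence so is $T_{w_0}$, and $\vartheta(h)=T_{w_0}^{-1}hT_{w_0}$. Therefore $\operatorname{tr}\circ\,\vartheta=\operatorname{tr}$.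
\end{proof}

For $0\le p\le r-1$ let
\[
\tau^{(p)}=\overline{B}_2\cdots\overline{B}_{p+1}\,B_{p+2}\cdots B_r\,\overline{B}_1 ,
\]
so $\tau^{(0)}=\tau_\mu$. For $\mu=(2,2,2)$ these are $345621$, $435621$ and $436521$, and the last one is $(652143)^*=\sigma_\mu^*$.

\begin{lemma}\label{lem:star}
$\sigma_\mu^*=\tau^{(r-1)}$ and $v_\mu^*=(q^{k-1}t_{r-1})^{-1}\mathbf{u}$.
\end{lemma}

\begin{proof}
The word $\sigma^*$ is obtained by reading $\sigma$ backwards and replacing each value $x$ by $n+1-x$. Reading $\sigma_\mu$ backwards gives $B_{r-1}B_{r-2}\cdots B_1B_r$, and the replacement turns $B_c$ into $\overline{B}_{r+1-c}$. The result is $\overline{B}_2\overline{B}_3\cdots\overline{B}_r\overline{B}_1$. For the vector, let $x=(b-1)k+a+1$ with $0\le a<k$. Then $n+1-x=(c-1)k+a'+1$ with $c=r+1-b$ and $a'=k-1-a$, and the entry of $v_\mu^*$ at $n+1-x$ is $q^{-a}t_{r-b}/t_{r-1}=q^{a'}t_{c-1}/(q^{k-1}t_{r-1})$.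
\end{proof}

For a column ($k=1$) we have $\tau^{(r-1)}=\tau_\mu$ and the two lemmas finish the proof: $\vartheta$ carries $Y_{r-1}(1,t_1)Y_{r-2}(1,t_2)\cdots Y_1(1,t_{r-1})$ to $Y_1(1,t_1)\cdots Y_{r-1}(1,t_{r-1})$. For $k\ge2$ the blocks must still be reversed. Reversing the block in the positions $I_{p+1}$ multiplies by $P_{p+1}$ on the right. To evaluate the trace we show that the element is already divisible by $P_{p+1}$ on the \emph{left}, using a second chain of ascents.

\begin{lemma}\label{lem:reverse}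
For $0\le p\le r-2$, $\operatorname{tr}Y_{\tau^{(p+1)}}(\mathbf{u})=\gamma_k\,[k]_q!\;\operatorname{tr}Y_{\tau^{(p)}}(\mathbf{u})$.
\end{lemma}

\begin{proof}
Let $Z=Y_{\tau^{(p)}}(\mathbf{u})$. In $\tau^{(p)}$ the positions $I_{p+1}$ hold $B_{p+2}$, with parameters $t_{p+1},qt_{p+1},\dots,q^{k-1}t_{p+1}$, and reversing them gives $\tau^{(p+1)}$. By Corollary~\ref{cor:row}, $Y_{\tau^{(p+1)}}(\mathbf{u})=\gamma_kZP_{p+1}$.

By Lemma~\ref{lem:YB} we may compute $Z$ along any chain of ascents. Starting from the identity, reverse in place the block $B_{p+1}$ and then the blocks $B_1,\dots,B_p$. By Corollary~\ref{cor:row} this contributes $\gamma_k^{\,p+1}P_{p+1}P_1\cdots P_p$ and leads to $\overline{B}_1\overline{B}_2\cdots\overline{B}_{p+1}B_{p+2}\cdots B_r$. Then move each of the later $n-k$ entries, from left to right, past $\overline{B}_1$. These exchanges are at ascents because the entries of $\overline{B}_1$ are smaller than all others, and they lead to $\tau^{(p)}$. Hence $Z\in P_{p+1}\mathcal{H}_n$,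 and $P_{p+1}Z=[k]_q!\,Z$. By cyclicity,
\[
\operatorname{tr}Y_{\tau^{(p+1)}}(\mathbf{u})=\gamma_k\operatorname{tr}(ZP_{p+1})=\gamma_k\operatorname{tr}(P_{p+1}Z)=\gamma_k\,[k]_q!\,\operatorname{tr}Z.\qedhere
\]
\end{proof}

The rectangular shape is used at this point: the symmetrizer on the right of $Z$ belongs to the positions occupied by the block $B_{p+2}$, the one on the left belongs to the values of the block $B_{p+1}$, and these are the same interval $I_{p+1}$ because all rows have the same length.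

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas~\ref{lem:flip} and~\ref{lem:star}, the invariance of $Y_\sigma$ under scaling of the vector, and Lemma~\ref{lem:reverse} applied $r-1$ times,
\[
\operatorname{tr}Y_{\sigma_\mu}(v_\mu)=\operatorname{tr}Y_{\tau^{(r-1)}}(\mathbf{u})=\bigl(\gamma_k[k]_q!\bigr)^{r-1}\operatorname{tr}Y_{\tau_\mu}(\mathbf{u}).
\]
In Theorem~\ref{thm:B} the lower cells have legs $p=1,\dots,r-1$ and lie in columns $j+1$ with $0\le j\le k-1$, and $\mu_{i+1}=k$ for each of them. So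
\[
\operatorname{tr}Y_{\tau_\mu}(\mathbf{u})=\frac{\gamma_k}{(q-1)^k}\prod_{p=1}^{r-1}\prod_{j=0}^{k-1}\prod_{l=0}^{k-2}(t_pq^{\,j-l}-1)\cdot(\omega\tilde H_\mu)[(q-1)X;q,t_1,\dots,t_{r-1}],
\]
and the formula follows. The scalar is nonzero because $q$ and the $t_p$ are independent indeterminates.
\end{proof}

\begin{example}
For $\mu=(1,1)$ the scalar is $(q-1)^{-1}$, as in \eqref{eq:11}. For $\mu=(2,2)$ and $t=t_1$ the scalar is $(1+q)(t-1)(qt-1)$, and we compare the coefficients of $s_4$. Here $\sigma_\mu=4321$ and $v_\mu=(1,q,t,qt)$. Each pair of values is exchanged once, the six ratios are $q,\,t,\,qt,\,t/q,\,t,\,q$, and $\chi_q^{(4)}(Y_i(x,y))=qy/x-1$. So the left side gives $(q^2-1)^2(qt-1)^2(q^2t-1)(t-1)$. On the right, the coefficient of $s_4$ in $(\omega\tilde H_{22})[(q-1)X]$ is $\tilde H_{22}[1-q]$, the image of $\tilde H_{22}$ under $p_m\mapsto1-q^m$. By Proposition~\ref{prop:mac} it is $(q-1)^2\chi_q^{(4)}(N_1N_2N_3N_4)$. From \eqref{eq:M}, $\chi^{(4)}_q(M_i^{[s]}(a))=aq^s-1$, and $N_1=1$,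 $N_2=1+T_1$, $N_3=M_1^{[2]}(t/q)$, $N_4=M_2^{[2]}(t)$. Hence $\tilde H_{22}[1-q]=(1-q)(1-q^2)(1-qt)(1-q^2t)$, and its product with the scalar is the left side.
\end{example}

\begin{thebibliography}{9}
\bibitem{NT} Jean-Christophe Novelli and Jean-Yves Thibon, \emph{Noncommutative chromatic quasi-symmetric functions, Macdonald polynomials, and the Yang-Baxter equation}, arXiv:2502.09072 (2025).
\end{thebibliography}
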